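\title{Entropy and dimension of the dual lamination of an arational tree}

\begin{abstract}
Let $T$ be an arational tree in the closure of the Outer space of a free group $F$ of finite rank $r\ge 2$, and let $L(T)$ be its dual algebraic lamination. We prove that the laminary language of $L(T)$ grows subexponentially and that the set of endpoints of leaves of $L(T)$ has Hausdorff and packing dimension zero in every visual metric on $\partial F$ that comes from a point of Outer space. The proof shows that every point of $\partial F$ is an endpoint of at most countably many leaves, and that a lamination with this property has zero topological entropy. For an arbitrary tree in the closure of Outer space with nonempty dual lamination, we express the growth rate and the dimension through the critical exponents of the noncyclic point stabilizers.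
\end{abstract}

\section{Introduction}\label{sec:intro}

When a free group of finite rank acts freely, minimally and simplicially on a metric tree, the translation lengths of its nontrivial elements are bounded away from zero. In a limit of such actions this can fail. The axes of shorter and shorter elements then accumulate on a closed invariant family of lines in the free group, the dual lamination of the limit tree. This paper determines how large that family is.

\subsection{Laminations and two ways to measure them}

Throughout, $F$ is a free group of finite rank $r\ge 2$, $\partial F$ is its Gromov boundary, and $\partial^2F=\{(\xi,\eta)\in\partial F\times\partial F:\xi\neq\eta\}$. An \emph{(abstract algebraic) lamination} on $F$ is a subset $L\subseteq\partial^2F$ that is closed, $F$-invariant, and invariant under the flip $(\xi,\eta)\mapsto(\eta,\xi)$. Its elements are called \emph{leaves}, and its \emph{set of endpoints} is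
\[
\mathcal E_L=\{\xi\in\partial F:\ (\xi,\eta)\in L\ \text{for some }\eta\}.
\]

The first measure of size is combinatorial. Fix a free basis $\mathcal B$ of $F$ and let $R_{\mathcal B}$ be the Cayley tree, with all edges of length $1$. A pair $(\xi,\eta)\in\partial^2F$ spans a line in $R_{\mathcal B}$, oriented from $\xi$ to $\eta$, and the labels along this line form a bi-infinite reduced word. The \emph{laminary language} of $L$ is the set of finite words that occur as subwords of the bi-infinite words of leaves of $L$. Let $p_L(n)$ be the number of its words of length $n$. If $L\ne\emptyset$, then $1\le p_L(n+m)\le p_L(n)p_L(m)$, so $\lim_n\frac1n\log p_L(n)$ exists by Fekete's lemma. We call $L$ \emph{subexponentially growing} if this limit is $0$.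

The second measure is metric. The (unprojectivized) Culler--Vogtmann Outer space $\mathrm{cv}_r$ is the space of minimal free simplicial metric $F$-trees. For $R\in\mathrm{cv}_r$ the quotient $R/F$ is a finite metric graph, and the set $\partial R$ of ends of $R$ is identified with $\partial F$. A base vertex $o\in R$ and a number $a>1$ define the \emph{visual metric}
\[
d_{o,a}(\xi,\eta)=a^{-(\xi|\eta)_o},
\]
where $(\xi|\eta)_o$ is the length of the common initial segment of the rays from $o$ to $\xi$ and to $\eta$. One may then ask for the dimension of $\mathcal E_L$ in $(\partial R,d_{o,a})$.

\subsection{Dual laminations and arational trees}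

Let $\overline{\mathrm{cv}_r}$ be the closure of $\mathrm{cv}_r$ in the equivariant Gromov--Hausdorff topology, equivalently in the topology of pointwise convergence of the translation length functions $g\mapsto\|g\|_T=\inf_{x\in T}d(x,gx)$. Its elements are minimal isometric actions of $F$ on $\mathbb R$-trees; we count among them the \emph{trivial} tree, a single point. For $g\ne1$ let $g^{\infty}$ and $g^{-\infty}$ be the attracting and the repelling fixed point of $g$ in $\partial F$. The \emph{dual lamination} of $T\in\overline{\mathrm{cv}_r}$, in the sense of Coulbois, Hilion and Lustig, is
\[
L(T)=\bigcap_{\varepsilon>0}\overline{\{(g^{-\infty},g^{\infty}):\ g\in F\setminus\{1\},\ \|g\|_T<\varepsilon\}}\subseteq\partial^2F .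
\]
It is empty when $T\in\mathrm{cv}_r$. For a subgroup $H\le F$ let $\partial H\subseteq\partial F$ be its limit set and let $\partial^2H=\partial^2F\cap(\partial H\times\partial H)$. A leaf is \emph{carried} by $H$ if it lies in $\partial^2H$. A tree $T\in\overline{\mathrm{cv}_r}\setminus\mathrm{cv}_r$ is \emph{arational} if no leaf of $L(T)$ is carried by a proper free factor of $F$. We write $\mathcal{AT}_r$ for the set of arational trees.

Two examples show that a dual lamination can be large, and why.

\begin{example}\label{ex:point}
If $T$ is a point, every element has translation length $0$ and $L(T)=\partial^2F$ (Lemma~\ref{lem:dense} below). Every reduced word occurs, so $p_{L(T)}(n)=2r(2r-1)^{n-1}$, and $\mathcal E_{L(T)}=\partial F$. In $R_{\mathcal B}$ with base vertex $1$, the Hausdorff dimension of $\partial F$ is $s=\log(2r-1)/\log a$. Indeed, the $p_{L(T)}(n)$ cylinders of depth $n$ have diameter $a^{-n}$, which gives the upper bound. For the lower bound, give each cylinder of depth $n\ge1$ the mass $1/p_{L(T)}(n)\le(a^{-n})^s$. A set of diameter $a^{-n}$ lies in one cylinder of depth $n$, and points have mass $0$, so every countable cover $(U_j)$ of $\partial F$ satisfies $\sum_j(\operatorname{diam}U_j)^s\ge1$.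
\end{example}

\begin{example}\label{ex:splitting}
Let $\mathcal B=\mathcal B_0\cup\{t\}$ and $A=\langle\mathcal B_0\rangle$, so that $F=A*\langle t\rangle$. Let $T$ be obtained from $R_{\mathcal B}$ by collapsing every edge not labeled $t$. Then $\|g\|_T$ is the number of letters $t^{\pm1}$ in a cyclically reduced conjugate of $g$, and $T$ is the limit, as $\varepsilon\to0$, of the Cayley trees in which the other edges have length $\varepsilon$. An element with $\|g\|_T<1$ is conjugate into $A$. The lines whose labels avoid $t^{\pm1}$ form a closed set, namely $F\cdot\partial^2A$, and by Lemma~\ref{lem:dense} this set is $L(T)$. Hence $p_{L(T)}(n)=2(r-1)(2r-3)^{n-1}$. The set $\mathcal E_{L(T)}=F\cdot\partial A$ is a countable union of bi-Lipschitz copies of $\partial A$, so by the computation of Example~\ref{ex:point} its Hausdorff dimension in $(\partial R_{\mathcal B},d_{1,a})$ is $\log(2r-3)/\log a$. For $r\ge3$ both the growth rate and the dimension are positive.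
\end{example}

In both examples the size of $L(T)$ comes from a noncyclic subgroup that fixes a point of $T$, and in both there are leaves carried by proper free factors. Arationality removes these examples, which suggests that the dual lamination of an arational tree is small. Two dangers remain. A noncyclic point stabilizer $H$ need not, a priori, meet a proper free factor nontrivially, and it would contribute all of $\partial^2H$ to $L(T)$. And when the orbits of $F$ in $T$ are dense there are infinitely many conjugacy classes of short elements or elliptic elements, with no evident bound on the number of words that their axes spell.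

\subsection{The question and the results}

The following is known. If $\varphi\in\mathrm{Out}(F)$ is exponentially growing and $L$ is an attracting lamination of $\varphi$ in the sense of Bestvina, Feighn and Handel, then $\mathcal E_L$ has Hausdorff dimension $0$ in $(\partial R,d_{o,a})$ for every $R\in\mathrm{cv}_r$, every base vertex $o$ and every $a>1$. The problem posed in \cite{Kapovich} asks for the same conclusion for dual laminations: \emph{if $T$ is an arbitrary arational tree, does $\mathcal E_{L(T)}$ have Hausdorff dimension $0$ in $(\partial R,d_{o,a})$ for all $R$, $o$ and $a$, and is $L(T)$ subexponentially growing?} The answer to both questions is yes.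

\begin{theorem}\label{thm:main}
Let $T\in\mathcal{AT}_r$. Then $L(T)$ is subexponentially growing, for every free basis of $F$. For every $R\in\mathrm{cv}_r$, every base vertex $o$ and every $a>1$, the set $\mathcal E_{L(T)}$ has Hausdorff dimension $0$, and even packing dimension $0$, in $(\partial R,d_{o,a})$.
\end{theorem}

The same method shows that noncyclic point stabilizers are the only source of growth for any tree in $\overline{\mathrm{cv}_r}$. We call a group \emph{cyclic} if it is trivial or infinite cyclic; a subgroup of $F$ is noncyclic exactly when its rank is at least $2$. For $R\in\mathrm{cv}_r$ and $H\le F$, the \emph{critical exponent} $\delta_R(H)$ is the infimum of the $s\ge0$ for which the series $\sum_{g\in H}e^{-s\,d(o,go)}$ converges. By the triangle inequality it does not depend on the vertex $o\in R$.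

\begin{theorem}\label{thm:general}
Let $T\in\overline{\mathrm{cv}_r}$ with $L(T)\neq\emptyset$. Let $H_1,\dots,H_k$ $(k\ge0)$ represent the conjugacy classes of point stabilizers of rank at least $2$ in $T$; there are finitely many, all of finite rank. For $R\in\mathrm{cv}_r$ let $\delta_R=\max_i\delta_R(H_i)$, and $\delta_R=0$ if $k=0$. Then, for every base vertex $o\in R$, every $a>1$ and every free basis $\mathcal B$,
\[
\dim_{\mathrm{Haus}}(\mathcal E_{L(T)},d_{o,a})=\dim_{\mathrm{pack}}(\mathcal E_{L(T)},d_{o,a})=\frac{\delta_R}{\log a},
\qquad
\lim_{n\to\infty}\frac1n\log p_{L(T)}(n)=\delta_{R_{\mathcal B}} .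
\]
In particular the following are equivalent: $L(T)$ is subexponentially growing; $\mathcal E_{L(T)}$ has dimension $0$ (for one, equivalently all, $(R,o,a)$); all point stabilizers of $T$ are cyclic.
\end{theorem}

In Example~\ref{ex:splitting} one has $k=1$, $H_1=A$ and $\delta_{R_{\mathcal B}}(A)=\log(2r-3)$ when $r\ge3$, and $k=0$ when $r=2$, in agreement with the theorem. Theorem~\ref{thm:general} is a complement and is not used in the proof of Theorem~\ref{thm:main}.

\subsection{Outline}

The proof never counts words of $L(T)$. Section~\ref{sec:shift} encodes a lamination as a subshift and shows that if every $\xi\in\partial F$ is joined by leaves to at most countably many points $\eta$, then the subshift has zero entropy; both conclusions of Theorem~\ref{thm:main} follow from that. Section~\ref{sec:Q} verifies this countability for trees with dense orbits and cyclic point stabilizers, using the map $Q$ of Levitt and Lustig and the index bound of Coulbois and Hilion. Sections~\ref{sec:factors} and~\ref{sec:arational} show that arational trees have these two properties. Section~\ref{sec:general} proves Theorem~\ref{thm:general}. We begin with a lamination for which everything can be seen by hand.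

\section{A model: the coding of an irrational rotation}\label{sec:model}

Let $r=2$ with basis $\{\alpha,\beta\}$, let $\theta\in(0,1)$ be irrational, and cut the circle $\mathbb R/\mathbb Z$ into the arcs $J_\alpha=[0,1-\theta)$ and $J_\beta=[1-\theta,1)$. For a point $x$ of the circle define $c(x)\in\{\alpha,\beta\}^{\mathbb Z}$ by requiring $x+n\theta\in J_{c(x)_n}$ for all $n$. Let $\Omega$ be the closure of the set of all $c(x)$; it is invariant under the shift, which takes $c(x)$ to $c(x+\theta)$. Let $L$ be the set of pairs $(\xi,\eta)$ whose line in the Cayley tree, read in one of the two directions, spells an element of $\Omega$. Since $\Omega$ is closed and shift-invariant, $L$ is a lamination.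

There are two reasons why $L$ is small. The first is a direct count. The condition $c(x)_k=\alpha$ says that $x$ lies in the half-open arc from $-k\theta$ to $-(k+1)\theta$. So the word $c(x)_0\cdots c(x)_{n-1}$ is constant on each of the $n+1$ half-open arcs cut out by the points $0,-\theta,\dots,-n\theta$, and $p_L(n)\le2(n+1)$, the factor $2$ accounting for inverses.

The second reason is the one that generalizes: \emph{the past of a leaf leaves almost no choice for its future}. For $\omega\in\Omega$ and $N\subseteq\mathbb Z$ put
\[
I_N(\omega)=\{x:\ x+n\theta\in\overline{J_{\omega_n}}\ \text{ for all }n\in N\}.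
\]
For finite $N$ this closed set is nonempty, because $\omega$ agrees on $N$ with some $c(x)$. By compactness $I_{\mathbb Z}(\omega)\ne\emptyset$. The larger set $I_{<0}(\omega)$, defined by the negative integers, depends only on the past $(\omega_n)_{n<0}$. We claim that it is a single point. Suppose it contains $x$ and $x+\delta$ with $\delta\neq0$. The rotation by $\delta$ does not map the closed arc $\overline{J_\alpha}$ into itself, so there is an open set of points $z$ in the interior of $J_\alpha$ with $z+\delta$ in the interior of $J_\beta$. The points $x+n\theta$, $n<0$, are dense, so one of them is such a $z$; then $x+n\theta$ and $x+\delta+n\theta$ do not lie in the same closed arc, a contradiction. Thus the past of $\omega$ determines a point $x(\omega)$, and $I_{\mathbb Z}(\omega)=\{x(\omega)\}$. In turn $x(\omega)$ determines $\omega_n$ unless $x(\omega)+n\theta\in\{0,1-\theta\}$, which happens for at most two values of $n$. Every past therefore has at most four continuations in $\Omega$. Note that $x(c(x))=x$, so there are uncountably many pasts and $\mathcal E_L$ is uncountable; smallness is not a matter of cardinality.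

Compare $L=\partial^2F$, where after any past one may choose each new letter at random. Entropy measures exactly this freedom: it is the average information carried by the next letter once the whole past is known. If only countably many futures are compatible with a given past, the future has an atomic conditional distribution and the information gained along it stays bounded, so the entropy vanishes. Section~\ref{sec:shift} makes this precise. For $L(T)$, the circle will be replaced by the metric completion of $T$, the point $x(\omega)$ by the point $Q(\xi)$, and the bound four by countability.

\section{Laminations as subshifts}\label{sec:shift}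

\subsection{Coding of leaves}

Fix $R\in\mathrm{cv}_r$, with a simplicial structure for which the chosen base point is a vertex. Let $\Gamma=R/F$, let $E$ be the finite set of oriented edges of $\Gamma$, and let $\ell\colon E\to[\ell_{\min},\ell_{\max}]$ be the length, with $\ell_{\min}>0$. The length $\ell(w)$ of a word $w$ in $E$ is the sum of the lengths of its letters. Let $\sigma$ be the shift on $E^{\mathbb Z}$, $(\sigma\omega)_n=\omega_{n+1}$. The \emph{past} and the \emph{future} of $\omega$ are $\omega^-=(\omega_n)_{n<0}$ and $\omega^+=(\omega_n)_{n\ge0}$. A \emph{subshift} is a closed subset $\Omega$ with $\sigma\Omega=\Omega$, and $\mathcal L_n(\Omega)$ is the set of words with $n$ letters that occur in elements of $\Omega$.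

A pair $(\xi,\eta)\in\partial^2F$ and a vertex $z$ on the line from $\xi$ to $\eta$ in $R$ determine a sequence $\omega\in E^{\mathbb Z}$: project the successive edges of the line to $\Gamma$, with $\omega_0$ the edge that starts at $z$. For a lamination $L$ let $\Omega_L$ be the set of all sequences obtained in this way from leaves of $L$. If $R=R_{\mathcal B}$, then $E=\mathcal B^{\pm1}$, $\ell\equiv1$ and $\#\mathcal L_n(\Omega_L)=p_L(n)$.

Fix a lift $\tilde u\in R$ of each vertex $u$ of $\Gamma$. Since $R\to\Gamma$ is a covering, a sequence $\omega\in\Omega_L$ lifts uniquely to a line with origin $\tilde u$, where $u=u(\omega)$ is the terminal vertex of $\omega_{-1}$. Let $\xi(\omega)$ and $\eta(\omega)$ be the backward and the forward end of this line.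

\begin{lemma}\label{lem:coding}
Let $L$ be a nonempty lamination. Then $\Omega_L$ is a nonempty subshift, and $\omega\mapsto(\xi(\omega),\eta(\omega))$ is a continuous map $\Omega_L\to L$. The past $\omega^-$ and the pair $(u(\omega),\xi(\omega))$ determine each other. Among sequences with a given past, $\eta(\omega)$ determines $\omega^+$. If $L'\subseteq L$ is a lamination, then $\Omega_{L'}=\{\omega\in\Omega_L:(\xi(\omega),\eta(\omega))\in L'\}$.
\end{lemma}

\begin{proof}
Moving the origin along the line shifts the sequence, so $\sigma\Omega_L=\Omega_L$. Suppose $\omega$ comes from a leaf $(\xi,\eta)$ and an origin $z=g\tilde u$. Then $\omega$ also comes from $g^{-1}(\xi,\eta)$ and the origin $\tilde u$, so $(\xi(\omega),\eta(\omega))=g^{-1}(\xi,\eta)$ by uniqueness of lifts, and this pair lies in $L$ by $F$-invariance. The same remark applied to $L'$ gives the last assertion.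

Let $K_u$ be the set of leaves whose line passes through $\tilde u$. The pairs whose line passes through $\tilde u$ are those with $d_{\tilde u,a}(\xi,\eta)=1$; they form a compact subset of $\partial^2F$. As $L$ is closed, $K_u$ is compact. Reading edges defines a continuous bijection from $K_u$ onto $\{\omega\in\Omega_L:u(\omega)=u\}$, hence a homeomorphism onto a compact set. There are finitely many $u$, so $\Omega_L$ is compact and the inverse map is continuous. Finally, $\omega^-$ is the projection of the ray from $\tilde u$ to $\xi(\omega)$ read backward, and $\omega^+$ is the projection of the ray from $\tilde u$ to $\eta(\omega)$; a ray from $\tilde u$, its end and its projection determine one another.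
\end{proof}

\subsection{From words to dimension}

For a totally bounded metric space $Z$ let $N(Z,\rho)$ be the least number of sets of diameter at most $\rho$ that cover $Z$. The upper box dimension is $\overline{\dim}_{\mathrm B}Z=\limsup_{\rho\to0}\log N(Z,\rho)/\log(1/\rho)$. We use the standard description of packing dimension as
\[
\dim_{\mathrm{pack}}Z=\inf\Big\{\sup_j\overline{\dim}_{\mathrm B}Z_j:\ Z=\textstyle\bigcup_{j\ge1}Z_j\Big\}.
\]
Hausdorff dimension is at most the upper box dimension and is stable under countable unions, so $\dim_{\mathrm{Haus}}\le\dim_{\mathrm{pack}}$. All three dimensions are unchanged by a bi-Lipschitz change of metric.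

The set $\mathcal E_L$ is $F$-invariant and therefore too spread out for box dimension to be useful. We cut it into countably many pieces, on each of which rays spell words of $\Omega_L$ from their first letter on.

\begin{lemma}\label{lem:cover}
Let $L$ be a nonempty lamination and $s>0$. If $\sum_{n\ge1}\sum_{w\in\mathcal L_n(\Omega_L)}e^{-s\ell(w)}<\infty$, then $\dim_{\mathrm{pack}}(\mathcal E_L,d_{o,a})\le s/\log a$ for every vertex $o$ of $R$ and every $a>1$.
\end{lemma}

\begin{proof}
For a vertex $z$ of $R$ let $\mathcal E_L(z)$ be the set of $\xi$ such that $(\xi,\eta)\in L$ for some $\eta$ with the line between $\xi$ and $\eta$ passing through $z$. Then $\mathcal E_L$ is the countable union of the sets $\mathcal E_L(z)$, and it suffices to show $\overline{\dim}_{\mathrm B}\,\mathcal E_L(z)\le s/\log a$. The number $(\xi|\eta)_z$ is the distance from $z$ to the line between $\xi$ and $\eta$, so $|(\xi|\eta)_o-(\xi|\eta)_z|\le d(o,z)$ and the metrics $d_{o,a}$ and $d_{z,a}$ are bi-Lipschitz equivalent. We may use $d_{z,a}$.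

Let $M$ be the value of the sum and let $\rho>0$. A word $w$ with $\rho\le\ell(w)<\rho+\ell_{\max}$ contributes more than $e^{-s(\rho+\ell_{\max})}$ to $M$, so $\Omega_L$ has at most $Me^{s(\rho+\ell_{\max})}$ such words. Let $\xi\in\mathcal E_L(z)$, with $\eta$ as above. By flip-invariance $(\eta,\xi)\in L$, so every initial word of the ray $[z,\xi)$ is a word of $\Omega_L$. The shortest initial word of length at least $\rho$ has length less than $\rho+\ell_{\max}$. Rays from $z$ with the same initial word $w$ share an initial segment of length $\ell(w)$, so their ends form a set of diameter at most $a^{-\rho}$. Hence $N(\mathcal E_L(z),a^{-\rho})\le Me^{s\ell_{\max}}e^{s\rho}$. Taking logarithms and dividing by $\rho\log a$ gives the bound.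
\end{proof}

\subsection{Entropy and conditional measures}

We recall the facts from ergodic theory that we need. Let $\mu$ be a shift-invariant Borel probability measure on $E^{\mathbb Z}$. Its \emph{entropy} is $h(\mu)=\lim_n\frac1n\sum_w-\mu_n(w)\log\mu_n(w)$, where $w$ runs over words with $n$ letters and $\mu_n(w)$ is the probability that $\omega_0\cdots\omega_{n-1}=w$. Let $\nu$ be the law of the past $\omega^-$. By disintegration there are probability measures $\mu_\zeta$ on the space of futures, depending measurably on the past $\zeta$, such that
\[
\mu(B)=\int\mu_\zeta(B_\zeta)\,d\nu(\zeta),\qquad B_\zeta=\{\omega^+:\ \omega\in B,\ \omega^-=\zeta\},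
\]
for every Borel set $B$. Write $[e_0\cdots e_{n-1}]$ for the set of futures that begin with the given word, and put $\phi_e(\zeta)=\mu_\zeta([e])$ and $I(\omega)=-\log\phi_{\omega_0}(\omega^-)\ge0$. The entropy equals the conditional entropy of the present letter given the past:
\begin{equation}\label{eq:info}
h(\mu)=\int I\,d\mu .
\end{equation}
For a nonempty subshift $\Omega$ and $s\ge0$ let $Z_n(\Omega,s)=\sum_{w\in\mathcal L_n(\Omega)}e^{-s\ell(w)}$. This sequence is submultiplicative, and $P_\Omega(s)=\lim_n\frac1n\log Z_n(\Omega,s)$ is the topological pressure of the function $\omega\mapsto-s\ell(\omega_0)$. The variational principle states that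
\begin{equation}\label{eq:var}
P_\Omega(s)=\sup_\mu\Big(h(\mu)-s\int\ell(\omega_0)\,d\mu\Big),
\end{equation}
the supremum being over ergodic invariant probability measures on $\Omega$. For $s=0$ the left side is the topological entropy $\lim_n\frac1n\log\#\mathcal L_n(\Omega)$.

\begin{lemma}\label{lem:atoms}
Let $\mu$ be ergodic with $h(\mu)>0$. Then $\mu_\zeta$ has no atoms for $\nu$-almost every $\zeta$, and $\nu$ has no atoms.
\end{lemma}

\begin{proof}
By shift-invariance, the conditional probability that $\omega_n=e$, given the coordinates $\omega_j$ with $j<n$, is $\phi_e((\sigma^n\omega)^-)$. On the event $\omega_0\cdots\omega_{n-1}=e_0\cdots e_{n-1}$, the past $(\sigma^n\omega)^-$ is the concatenation $\omega^-e_0\cdots e_{n-1}$, a function of $\omega^-$ alone. Conditioning first on the coordinates $j<n$ and then on $\omega^-$ gives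
\[
\mu_\zeta([e_0\cdots e_n])=\mu_\zeta([e_0\cdots e_{n-1}])\;\phi_{e_n}(\zeta e_0\cdots e_{n-1})
\]
for $\nu$-almost every $\zeta$, simultaneously for the countably many words. By induction, for $\mu$-almost every $\omega$ and all $n$,
\[
\mu_{\omega^-}([\omega_0\cdots\omega_{n-1}])=\exp\Big(-\sum_{k=0}^{n-1}I(\sigma^k\omega)\Big).
\]
By Birkhoff's ergodic theorem and \eqref{eq:info} the sum is $n(h(\mu)+o(1))$ and tends to infinity. Hence $\mu_{\omega^-}(\{\omega^+\})=0$ for $\mu$-almost every $\omega$. By disintegration, for $\nu$-almost every $\zeta$ the measure $\mu_\zeta$ gives full mass to the set of points of $\mu_\zeta$-mass zero, so it has no atoms.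

For the second assertion reverse time. The image of $\mu$ under $\omega\mapsto(\omega_{-1-n})_{n}$ is invariant and ergodic, and it has the same entropy because reversal permutes the words with $n$ letters. By the first part, almost all conditional measures of $\mu$ on pasts given the future have no atoms. The measure $\nu$ is their average, so $\nu(\{\zeta\})=0$ for every $\zeta$.
\end{proof}

The next proposition is the engine of the paper. Theorem~\ref{thm:main} needs only the case $L^0=D=\emptyset$. For Theorem~\ref{thm:general}, $L^0$ will consist of the leaves carried by noncyclic point stabilizers.

\begin{proposition}\label{prop:engine}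
Let $L$ be a nonempty lamination, $L^0\subseteq L$ a Borel subset and $D\subseteq\partial F$ a countable set. Assume that for every $\xi\notin D$ the set $\{\eta:(\xi,\eta)\in L\setminus L^0\}$ is countable. Then every ergodic measure $\mu$ on $\Omega_L$ with $h(\mu)>0$ satisfies $(\xi(\omega),\eta(\omega))\in L^0$ for $\mu$-almost every $\omega$.
\end{proposition}

\begin{proof}
The set $B=\{\omega\in\Omega_L:(\xi(\omega),\eta(\omega))\notin L^0\}$ is Borel by Lemma~\ref{lem:coding}. By the same lemma, each past of an element of $\Omega_L$ determines a point $\xi$, and each $\xi$ comes from finitely many pasts. So the pasts with $\xi\in D$ form a countable set, which is $\nu$-null by Lemma~\ref{lem:atoms}. For any other past $\zeta$, the map $\omega^+\mapsto\eta(\omega)$ embeds $B_\zeta$ in the countable set $\{\eta:(\xi,\eta)\in L\setminus L^0\}$, so $\mu_\zeta(B_\zeta)=0$ whenever $\mu_\zeta$ has no atoms. Therefore $\mu(B)=\int\mu_\zeta(B_\zeta)\,d\nu=0$.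
\end{proof}

\begin{corollary}\label{cor:countable}
Let $L$ be a nonempty lamination such that $\{\eta:(\xi,\eta)\in L\}$ is countable for every $\xi\in\partial F$. Then $L$ is subexponentially growing for every free basis, and $\mathcal E_L$ has packing and Hausdorff dimension $0$ in $(\partial R,d_{o,a})$ for all $R$, $o$ and $a$.
\end{corollary}

\begin{proof}
Fix $R$. With $L^0=D=\emptyset$ the conclusion of Proposition~\ref{prop:engine} cannot hold for a probability measure, so every ergodic measure on $\Omega_L$ has entropy $0$. By \eqref{eq:var} with $s=0$, $\#\mathcal L_n(\Omega_L)=e^{o(n)}$. For $R=R_{\mathcal B}$ this is subexponential growth. For any $R$ and any $s>0$ the series in Lemma~\ref{lem:cover} is bounded by $\sum_n\#\mathcal L_n(\Omega_L)e^{-sn\ell_{\min}}<\infty$, so $\dim_{\mathrm{pack}}\mathcal E_L\le s/\log a$ for all $s>0$.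
\end{proof}

The hypothesis concerns only $\partial^2F$, which is why the conclusion holds for all $R$ at once. Closedness of $L$ enters through compactness of $\Omega_L$, without which \eqref{eq:var} is not available.

\section{Trees with dense orbits and the map $Q$}\label{sec:Q}

\subsection{Conventions on group actions on trees}

An \emph{arc} in an $\mathbb R$-tree $T$ is a segment $[x,y]$ with $x\neq y$, and a subtree is \emph{nondegenerate} if it contains an arc. A \emph{direction} at $x$ is a component of $T\setminus\{x\}$, a \emph{branch point} is a point with at least three directions, and a \emph{tripod} is a union of three arcs that leave a point in three different directions. Stabilizers of arcs and tripods are pointwise stabilizers. Let $G$ act on $T$ by isometries. An element with $\|g\|_T=0$ fixes a point and is called \emph{elliptic}; any other element is \emph{hyperbolic} and translates a unique line, its axis, by $\|g\|_T$. A subgroup is elliptic if it fixes a point. The action is \emph{minimal} if there is no proper invariant subtree, and it has \emph{dense orbits} if some orbit, equivalently every orbit, is dense. We use the following standard facts for finitely generated $G$. If $G$ fixes no point,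 it contains a hyperbolic element, and the union of all axes is the unique minimal invariant subtree. If $G$ acts minimally on a simplicial tree $S$, then $S/G$ is finite; if moreover there are no inversions and the edge stabilizers are finitely generated, then so are the vertex stabilizers. The stabilizer of a vertex, edge or subtree $\ast$ is written $G_\ast$.

Let $R\in\mathrm{cv}_r$ and let $H\le F$ be nontrivial and finitely generated. The minimal $H$-invariant subtree $R_H$ has finite quotient $R_H/H$, its set of ends is the closed set $\partial H$, and it contains the line between any two points of $\partial H$. The inclusion $H\to F$ induces a homeomorphism from the Gromov boundary of $H$ onto $\partial H$, compatible with the notation $g^{\pm\infty}$. If $H$ is cyclic, $\partial H$ has at most two points.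

\begin{lemma}\label{lem:dense}
If $H\le F$ is finitely generated, the pairs $(g^{-\infty},g^\infty)$ with $1\neq g\in H$ are dense in $\partial^2H$.
\end{lemma}

\begin{proof}
If $H$ is cyclic these pairs are all of $\partial^2H$. Otherwise work in a Cayley tree of $H$. Given $(\xi,\eta)$, choose vertices $b_n\to\xi$ and $c_n\to\eta$ on the line between them, with $b_n\ne c_n$, and let $w_n$ be the reduced word $b_n^{-1}c_n$. Among the at least four letters choose $e_n$ different from the inverses of the first and of the last letter of $w_n$. Then $w_ne_n$ is cyclically reduced, so its oriented axis contains $[1,w_n]$, and the oriented axis of $g_n=b_nw_ne_nb_n^{-1}$ contains $[b_n,c_n]$. Hence $(g_n^{-\infty},g_n^\infty)\to(\xi,\eta)$.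
\end{proof}

\begin{lemma}[Short elements produce leaves]\label{lem:short}
Let $T\in\overline{\mathrm{cv}_r}$, let $A$ be a free factor of $F$, possibly $A=F$, and let $g_n\in A\setminus\{1\}$ satisfy $\|g_n\|_T\to0$. Then $L(T)$ has a leaf carried by $A$.
\end{lemma}

\begin{proof}
Choose a basis of $A$ and extend it to a basis $\mathcal B$ of $F$. Conjugating $g_n$ in $A$ does not change $\|g_n\|_T$, so we may assume that $g_n$ is cyclically reduced. Then the axis of $g_n$ in $R_{\mathcal B}$ passes through $1$. The pairs in $\partial^2A$ whose line passes through $1$ form a compact set, so a subsequence of $(g_n^{-\infty},g_n^\infty)$ converges to a point of $\partial^2A$. For each $\varepsilon>0$ almost all $g_n$ have $\|g_n\|_T<\varepsilon$, so the limit lies in $L(T)$.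
\end{proof}

Short elements exist whenever orbits are dense:
\begin{equation}\label{eq:short}
\begin{array}{l}
\text{if $G$ acts with dense orbits on a nondegenerate tree $Y$,}\\
\text{there are $g_n\in G\setminus\{1\}$ with $\|g_n\|_Y\to0$.}
\end{array}
\end{equation}
Indeed, a point $x\in Y$ is not isolated and $Gx$ is dense, so there are $g_n$ with $0<d(x,g_nx)\to0$.

\subsection{Trees in the closure of Outer space}

\begin{theorem}[\cite{CohenLustig}]\label{thm:verysmall}
A nontrivial tree $T\in\overline{\mathrm{cv}_r}$ is very small: arc stabilizers are trivial or maximal cyclic, and tripod stabilizers are trivial.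
\end{theorem}

In particular such a $T$ has branch points. A minimal nontrivial tree without branch points is a line; since $\mathrm{Isom}(\mathbb R)$ is metabelian, the second derived subgroup $F''$ would act trivially, and $F''$ is not cyclic.

\begin{theorem}[\cite{GaboriauLevitt}]\label{thm:GL}
A nontrivial tree $T\in\overline{\mathrm{cv}_r}$ has finitely many $F$-orbits of branch points. Its point stabilizers have finite rank, and only finitely many orbits of points have stabilizer of rank at least $2$.
\end{theorem}

\begin{theorem}[\cite{LevittLustig}]\label{thm:arcs}
If $T\in\overline{\mathrm{cv}_r}$ has dense orbits, its arc stabilizers are trivial.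
\end{theorem}

Let $\overline T$ be the metric completion of $T$, again an $\mathbb R$-tree with an action of $F$, and let $\partial T$ be the set of ends of $T$. Passing to $\overline T$ creates no new stabilizers.

\begin{lemma}\label{lem:completion}
If $T\in\overline{\mathrm{cv}_r}$ has dense orbits, every point of $\overline T\setminus T$ has trivial stabilizer.
\end{lemma}

\begin{proof}
Let $g$ fix $x\in\overline T\setminus T$. Points of $T$ near $x$ are moved arbitrarily little by $g$, so $\|g\|_T=0$ and $g$ fixes some $y\in T$. Then $g$ fixes the segment $[y,x]$ of $\overline T$. If $z\in[y,x)$, choose $x'\in T$ with $d(x',x)<d(z,x)$; then $z\in[y,x']\subseteq T$. So $g$ fixes an arc of $T$, and $g=1$ by Theorem~\ref{thm:arcs}.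
\end{proof}

The definition of $L(T)$ by limits says little about the leaves that share an endpoint. For trees with dense orbits there is a second description, as the equivalence relation defined by a map. One may think of $Q(\xi)$ as the place toward which $g_nx$ is heading when $g_n\to\xi$; we use only the properties stated.

\begin{theorem}[\cite{LevittLustig,CHL}]\label{thm:Q}
Let $T\in\overline{\mathrm{cv}_r}$ be nontrivial with dense orbits. There is an equivariant map $Q\colon\partial F\to\overline T\cup\partial T$, injective on $Q^{-1}(\partial T)$, such that for $\xi\neq\eta$ one has $(\xi,\eta)\in L(T)$ if and only if $Q(\xi)=Q(\eta)$.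
\end{theorem}

It remains to bound the fibers of $Q$. For $x\in\overline T$ let $Q_{\mathrm{reg}}^{-1}(x)=Q^{-1}(x)\setminus\partial\operatorname{Stab}(x)$, a set preserved by $\operatorname{Stab}(x)$, and let
\[
\operatorname{ind}_Q(x)=\#\big(Q_{\mathrm{reg}}^{-1}(x)/\operatorname{Stab}(x)\big)+2\operatorname{rank}\operatorname{Stab}(x)-2 .
\]

\begin{theorem}[\cite{CoulboisHilion}]\label{thm:index}
In the situation of Theorem~\ref{thm:Q}, $\sum_{[x]\in\overline T/F}\max(0,\operatorname{ind}_Q(x))\le2r-2$.
\end{theorem}

In particular $\operatorname{ind}_Q(x)$ is finite, so $Q_{\mathrm{reg}}^{-1}(x)$ is a finite union of orbits of the countable group $\operatorname{Stab}(x)$, hence countable. A fiber can thus be uncountable only through $\partial\operatorname{Stab}(x)$.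

\begin{proposition}\label{prop:fibers}
Let $T\in\overline{\mathrm{cv}_r}$ be nontrivial with dense orbits. Then $L(T)\neq\emptyset$. Let $D_T$ be the union of the sets $Q^{-1}_{\mathrm{reg}}(x)$ over the points $x\in T$ with noncyclic stabilizer. Then $D_T$ is countable, and for every $\xi\notin D_T$ all but countably many $\eta$ with $(\xi,\eta)\in L(T)$ satisfy $(\xi,\eta)\in\partial^2\operatorname{Stab}(x)$ for some $x\in T$ with noncyclic stabilizer. If all point stabilizers of $T$ are cyclic, then $\{\eta:(\xi,\eta)\in L(T)\}$ is countable for every $\xi\in\partial F$.
\end{proposition}

\begin{proof}
Nonemptiness follows from \eqref{eq:short} and Lemma~\ref{lem:short} with $A=F$. By Theorem~\ref{thm:GL} there are countably many points with noncyclic stabilizer, so $D_T$ is countable. Let $\xi\notin D_T$, suppose that $(\xi,\eta)\in L(T)$ for some $\eta$, and put $x=Q(\xi)$. Every such $\eta$ lies in $Q^{-1}(x)$ and differs from $\xi$, so $x\in\overline T$ because $Q$ is injective over $\partial T$. Now $Q^{-1}(x)\subseteq\partial\operatorname{Stab}(x)\cup Q^{-1}_{\mathrm{reg}}(x)$, and the second set is countable. If $\operatorname{Stab}(x)$ is cyclic, the first set has at most two points and there are countably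 many $\eta$. Otherwise $x\in T$ by Lemma~\ref{lem:completion}. Since $\xi\in Q^{-1}(x)$ and $\xi\notin D_T$, we have $\xi\in\partial\operatorname{Stab}(x)$, and every $\eta$ outside $Q^{-1}_{\mathrm{reg}}(x)$ lies in $\partial\operatorname{Stab}(x)$ as well. If all point stabilizers are cyclic, $D_T$ is empty and the second alternative does not occur.
\end{proof}

\section{Free factors from splittings}\label{sec:factors}

To use arationality one must exhibit proper free factors. Structure theorems for $\mathbb R$-trees produce actions of $F$ on simplicial trees with cyclic edge stabilizers, and this section extracts free factors from such actions. When some edge stabilizer is trivial, this is direct. Recall from Bass--Serre theory that an action of a group $G$ without inversion on a tree with one orbit of edges and trivial edge stabilizers gives either $G=A*B$, where $A$ and $B$ are the stabilizers of the endpoints of an edge (the quotient is a segment), or $G=A*\langle t\rangle$ with $t$ of infinite order, where $A$ is the stabilizer of an endpoint $w$ of an edge and $t$ is any element taking $w$ to the other endpoint (the quotient is a loop).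

\begin{lemma}[Collapsing]\label{lem:collapse}
Let $G$ act minimally and without inversion on a simplicial tree $S$, and let $e$ be an edge. Let $S'$ be obtained by collapsing to points all components of the complement of the open edges in $Ge$. Then $G$ acts on $S'$ without inversion, with one orbit of edges and without fixed vertex. If $G=F$ and $F_e=1$, then every subgroup of $F$ that is elliptic in $S$ lies in a proper free factor of $F$.
\end{lemma}

\begin{proof}
The preimage of a fixed vertex would be a proper invariant subtree of $S$. If $F_e=1$, then either $F=A*B$ with $A,B\neq1$, since otherwise $F$ would fix a vertex, or $F=A*\langle t\rangle$. In both cases all vertex stabilizers of $S'$ are proper free factors, and a subgroup elliptic in $S$ is elliptic in $S'$.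
\end{proof}

When all edge stabilizers are infinite cyclic, collapsing gives no free splitting, and one has to find a free splitting of a vertex group that is compatible with the incident edge groups. The candidates come from a free action: each edge of $R\in\mathrm{cv}_r$ that lies in the minimal subtree of $F_v$ defines a free splitting of $F_v$. The following finiteness statement lets us choose $v$ well; it is used again in Section~\ref{sec:general}. For an edge $f$ of $R$ let $U_f$ be the set of pairs in $\partial^2F$ whose line contains $f$. These are the pairs separated by $f$, so $U_f$ is open, and the sets $U_f$ cover $\partial^2F$.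

\begin{lemma}[Local finiteness]\label{lem:locfin}
Let $R\in\mathrm{cv}_r$, let $H\le F$ be nontrivial and finitely generated, and let $f$ be an edge of $R$. Then $f\subseteq gR_H$ for only finitely many cosets $gH$. Consequently $U_f$ meets $g\,\partial^2H$ for only finitely many cosets $gH$, and $F\cdot\partial^2H$ is a lamination.
\end{lemma}

\begin{proof}
If $f\subseteq gR_H$, send $gH$ to the $H$-orbit of the edge $g^{-1}f$ of $R_H$. There are finitely many such orbits. The map is injective: if $g'^{-1}f=\gamma g^{-1}f$ with $\gamma\in H$, then $g'^{-1}=\gamma g^{-1}$ because $F$ acts freely on the edges of $R$, so $g'H=gH$. If $U_f$ meets $g\,\partial^2H$ then $f\subseteq gR_H$. Thus $F\cdot\partial^2H$ is a locally finite union of closed sets, hence closed.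
\end{proof}

\begin{lemma}[Cyclic splittings]\label{lem:cyclic}
Let $F$ act minimally, without inversion and without fixed point on a simplicial tree $S$ with infinite cyclic edge stabilizers. Then there are a vertex $v$ and a decomposition $F_v=G_1*G_2$ with $G_1,G_2\neq1$ such that $F_e$ is conjugate in $F_v$ into $G_1$ or $G_2$ for every edge $e$ incident to $v$. Consequently each of the following groups lies in a proper free factor of $F$: every edge stabilizer $F_e$; every vertex stabilizer $F_w$ with $w\notin Fv$; the groups $G_1$ and $G_2$.
\end{lemma}

\begin{proof}
The quotient $S/F$ is finite and the vertex groups are finitely generated and nontrivial. Fix $R\in\mathrm{cv}_r$. Write $R_v$ for the minimal subtree of $F_v$ and $R_e$ for the axis of $F_e$; then $R_{gv}=gR_v$, $R_{ge}=gR_e$, and $R_e\subseteq R_v$ when $v$ is an endpoint of $e$. For an edge $f$ of $R$, the vertices $v$ with $f\subseteq R_v$ and the edges $e$ with $f\subseteq R_e$ therefore form a subgraph $S_f$ of $S$. The vertices in the orbit of $v_0$ correspond to the cosets $gF_{v_0}$, and there are finitely many orbits, so Lemma~\ref{lem:locfin} shows that $S_f$ has finitely many vertices; being contained in a tree, it is a finite forest. Choose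 $f$ with $S_f\neq\emptyset$ and a vertex $v$ of valence at most $1$ in $S_f$.

Let $R'$ be obtained from $R_v$ by collapsing all edges outside $F_vf$. By Lemma~\ref{lem:collapse}, $F_v$ acts on $R'$ with one orbit of edges and no fixed vertex, and edge stabilizers are trivial. For $e$ incident to $v$ and $g\in F_v$, the edge $g^{-1}e$ is incident to $v$, and
\begin{equation}\label{eq:axis}
gf\subseteq R_e\iff f\subseteq R_{g^{-1}e}\iff g^{-1}e\ \text{is an edge of }S_f .
\end{equation}
If no $F_v$-translate of $e$ belongs to $S_f$, then by \eqref{eq:axis} the axis $R_e$ contains no edge of $F_vf$. It collapses to a vertex of $R'$, and $F_e$ is elliptic in $R'$.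

\emph{Valence $0$.} All incident edge groups are elliptic in $R'$. If $R'/F_v$ is a segment, then $F_v=G_1*G_2$ with both factors nontrivial, because $F_v$ fixes no vertex, and elliptic subgroups are conjugate into a factor. If $R'/F_v$ is a loop, then $F_v=G_1*\langle t\rangle$ with elliptic subgroups conjugate into $G_1$. Since $v$ has an incident edge and its group is infinite, $G_1\neq1$. Put $G_2=\langle t\rangle$.

\emph{Valence $1$.} Let $e$ be the unique edge of $S_f$ at $v$ and let $F_e=\langle c\rangle$. For incident edges $e'\notin F_ve$ the group $F_{e'}$ is elliptic in $R'$. The group $F_e$ is not, but it crosses the splitting only once: by \eqref{eq:axis}, for $g\in F_v$ we have $gf\subseteq R_e$ if and only if $g^{-1}e=e$, that is, $g\in\langle c\rangle$. So the edges of $R_e$ that survive in $R'$ are exactly the $c^jf$, $j\in\mathbb Z$. Write $f=[y,y']$, oriented in the direction in which $c$ translates $R_e$. The segment of $R_e$ from $y'$ to $cy$ is collapsed, so the image of $f$ in $R'$ joins a vertex $w$ to $cw$. Hence $R'/F_v$ is a loop and $F_v=G_1*G_2$ with $G_1$ the stabilizer of $w$ and $G_2=\langle c\rangle$. The groups $F_{e'}$, $e'\notin F_ve$, are conjugate into $G_1$, and $F_{ge}=gG_2g^{-1}$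 for $g\in F_v$. Suppose $G_1=1$. Then only the trivial group is elliptic in $R'$, so all edges at $v$ lie in $F_ve$; also $F_v=F_e$, so $F_ve=\{e\}$. Thus $v$ has valence $1$ in $S$, which is impossible in a minimal tree without fixed point.

\emph{The consequence.} Let $B$ be the Bass--Serre tree of $F_v=G_1*G_2$. For one edge $e$ in each $F_v$-orbit of edges incident to $v$ choose a vertex $b_e$ of $B$ fixed by $F_e$, and set $b_{ge}=gb_e$ for $g\in F_v$; this is well defined because $F_e$ fixes $b_e$. Replace $v$ by $B$, attach each incident edge $e$ at $b_e$, and do the same at every translate of $v$ equivariantly. In the resulting $F$-tree collapse all edges that come from $S$. An element of $F$ that preserves an edge of $B$ lies in $F_v$ and is therefore trivial. So we obtain a tree $S'$ with one orbit of edges, trivial edge stabilizers and no inversion, in which $G_1$ and $G_2$ fix the two endpoints of an edge. If $S'/F$ is a segment, then $F=A*A'$ with $G_1\le A$ and $G_2\le A'$, so both factors are nontrivial. If it is a loop, $F=A*\langle t\rangle$. In both cases the vertex stabilizers of $S'$ are proper free factors. The groups $F_e$ and $F_w$, $w\notin Fv$, fix the images of $e$ and $w$, which are vertices of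 $S'$.
\end{proof}

\begin{remark}
The group $F_v$ itself need not lie in a proper free factor. The free group with basis $\{\alpha,t\}$ has the presentation $\langle\alpha,\beta,t\mid t\alpha t^{-1}=\beta\rangle$, an HNN extension with vertex group $\langle\alpha\rangle*\langle\beta\rangle$ over an infinite cyclic group. The vertex group has rank $2$, while proper free factors are cyclic. This is why the lemma also records $G_1$ and $G_2$; they will be needed at the end of the proof of Proposition~\ref{prop:cyclicstab}.
\end{remark}

\section{Arational trees}\label{sec:arational}

Let $T\in\mathcal{AT}_r$. Besides $T\notin\mathrm{cv}_r$, we use arationality only through the following consequence of Lemma~\ref{lem:short}: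
\begin{equation}\label{eq:star}
\inf\{\|g\|_T:\ 1\ne g\in A\}>0\qquad\text{for every nontrivial proper free factor $A$ of $F$.}
\end{equation}
In particular no nontrivial element that is elliptic in $T$ lies in a proper free factor. Since $r\ge2$, a basis element generates a proper free factor, so $T$ is not a point.

\subsection{Dense orbits}

A tree without dense orbits has a simplicial part, described by the following theorem.

\begin{theorem}[\cite{Levitt}]\label{thm:levitt}
Let $T\in\overline{\mathrm{cv}_r}$ be nontrivial and without dense orbits. There are a metric simplicial $F$-tree $S$, not a point, and an equivariant surjective map $\pi\colon T\to S$ that collapses disjoint subtrees, such that open edges of $S$ lift isometrically to open arcs of $T$, and for each vertex $v$ the fiber $T_v=\pi^{-1}(v)$ is a subtree, possibly a point, on which $F_v$ acts with dense orbits.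
\end{theorem}

We record four consequences. First, $\pi$ does not increase distances, so $\|g\|_S\le\|g\|_T$. Second, $S$ is minimal, because preimages of invariant subtrees are invariant subtrees of $T$; as $S$ is not a point, $F$ fixes no point of $S$. Third, an element fixes an edge of $S$ pointwise if and only if it fixes an arc contained in the lifted open arc, so by Theorem~\ref{thm:verysmall} pointwise edge stabilizers are trivial or maximal cyclic. Fourth, there are no inversions. If $g$ reversed an edge, then $g^2\neq1$ would lie in the pointwise stabilizer $C$ of the edge. Then $C$ is maximal cyclic, hence equal to the centralizer of $g^2$ in $F$, which contains $g$; so $g$ fixes the edge pointwise, a contradiction.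

\begin{proposition}\label{prop:denseorbits}
Every $T\in\mathcal{AT}_r$ has dense orbits.
\end{proposition}

\begin{proof}
Suppose not, and take $S$ as in Theorem~\ref{thm:levitt}.

Assume first that some $c\neq1$ fixes an edge of $S$. Then $c$ fixes an arc of $T$, so it is elliptic in $T$. If some other edge has trivial stabilizer, $c$ lies in a proper free factor by Lemma~\ref{lem:collapse}. If all edge stabilizers are nontrivial, they are infinite cyclic, and $c$ lies in a proper free factor by Lemma~\ref{lem:cyclic}. Both cases contradict \eqref{eq:star}.

So all edge stabilizers are trivial, and every $F_v$ lies in a proper free factor by Lemma~\ref{lem:collapse}. Suppose $F_v\neq1$. If $T_v$ is a point, every element of $F_v$ is elliptic in $T$. If $T_v$ is nondegenerate, \eqref{eq:short} gives nontrivial elements of $F_v$ of arbitrarily small translation length. Both cases contradict \eqref{eq:star}. Hence all $F_v$ are trivial. The trivial group has dense orbits only on a point, so $\pi$ collapses nothing, and $T=S$ is a minimal free simplicial tree. This contradicts $T\notin\mathrm{cv}_r$.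
\end{proof}

\subsection{Decomposing a tree with trivial arc stabilizers}

Suppose now that a point of $T$ has a noncyclic stabilizer $H$. By \eqref{eq:star}, $H$ meets every proper free factor trivially, and to reach a contradiction we need a simplicial $F$-tree in which $H$ is elliptic. Since orbits are dense, Theorem~\ref{thm:levitt} is of no use; we need a finer structure theorem, in a form relative to $H$. An arc is \emph{unstable} if some subarc has a strictly larger stabilizer. An action satisfies the \emph{ascending chain condition} if for arcs $I_1\supset I_2\supset\cdots$ shrinking to a point the stabilizers eventually stabilize. A group $G$ \emph{splits nontrivially relative to $H$ over $C$} if it acts without inversion and without fixed vertex on a simplicial tree with edge stabilizers conjugate to $C$, in which $H$ fixes a vertex.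

\begin{theorem}[{\cite[Theorem 5.1]{Guirardel08}}]\label{thm:guirardel}
Let $G$ be a finitely generated group acting minimally and without fixed point on an $\mathbb R$-tree $T$, and let $H\le G$ fix a point of $T$. Assume that the ascending chain condition holds and that the stabilizer of every unstable arc is finitely generated and not properly contained in a conjugate of itself. Then one of the following holds.
\begin{enumerate}
\item[(i)] $G$ splits nontrivially relative to $H$ over the stabilizer of an unstable arc.
\item[(ii)] $G$ splits nontrivially relative to $H$ over the stabilizer of a tripod.
\item[(iii)] $T$ is a graph of actions, each of whose nondegenerate vertex actions $G_Y\curvearrowright Y$ is \emph{simplicial}, or \emph{axial} ($Y$ is a line and the image of $G_Y$ in $\mathrm{Isom}(Y)$ acts with dense orbits), or of \emph{Seifert type} (if $N_Y$ is the kernel of the action, the action of $G_Y/N_Y$ is dual to an arational measured foliation on a compact $2$-orbifold with boundary).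
\end{enumerate}
\end{theorem}

If all arc stabilizers are trivial, the chain condition holds, there are no unstable arcs, and tripod stabilizers are trivial. So the theorem applies, (i) does not occur, and (ii) is a splitting over the trivial group.

From the graph of actions in (iii) we use only the following. The nondegenerate vertex trees and their translates form a \emph{transverse covering} $\mathcal Y$ of $T$: a $G$-invariant family of nondegenerate closed subtrees such that two distinct members meet in at most one point and every arc of $T$ is covered by finitely many members. The \emph{skeleton} of $\mathcal Y$ is the bipartite graph $S$ with vertex set $V_0\sqcup V_1$, where $V_0=\mathcal Y$ and $V_1$ is the set of points of $T$ lying in at least two members, and with an edge $(Y,x)$ whenever $x\in Y$. It is a tree \cite[\S4]{Guirardel04}, and $G$ acts on it without inversion because it is bipartite.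

About pieces of Seifert type we need one standard fact. \emph{Let $\Sigma$ be a compact surface with boundary and let $Y$ be the tree dual to an arational measured foliation on $\Sigma$. Then every nontrivial element of $\pi_1(\Sigma)$ that is elliptic in $Y$ is peripheral, that is, conjugate into the fundamental group of a boundary component.} In terms of the associated measured geodesic lamination $\lambda$, arationality says that the components of $\Sigma\setminus\lambda$ are open ideal polygons and crowned annuli around boundary components. An elliptic element has intersection number $0$ with $\lambda$, so its geodesic representative crosses no leaf and lies in a crowned annulus.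

\subsection{Cyclic point stabilizers}

\begin{proposition}\label{prop:cyclicstab}
All point stabilizers of a tree $T\in\mathcal{AT}_r$ are cyclic.
\end{proposition}

\begin{proof}
Suppose that $H=\operatorname{Stab}(x_0)$ is noncyclic, $x_0\in T$. By \eqref{eq:star}, $H$ lies in no proper free factor. By Proposition~\ref{prop:denseorbits} and Theorem~\ref{thm:arcs} arc stabilizers are trivial, so Theorem~\ref{thm:guirardel} applies to $F$ and $H$. In case (ii), $H$ fixes a vertex of a simplicial tree with trivial edge stabilizers and without $F$-fixed vertex. It then fixes the closest point of the minimal subtree, and Lemma~\ref{lem:collapse} puts $H$ in a proper free factor. So (iii) holds. Let $\mathcal Y$ and $S$ be as above. The plan is to show that the edge stabilizers of $S$ are cyclic and that $x_0$ is a vertex of $S$, and then to apply Section~\ref{sec:factors}.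

\emph{Step 1: either $\mathcal Y=\{T\}$, or $F$ acts on $S$ minimally and without fixed vertex. In both cases $S/F$ is finite.} The group $F$ fixes no vertex in $V_1$, since it fixes no point of $T$. If it fixes $Y\in V_0$, then $Y=T$ by minimality of $T$, and every member of $\mathcal Y$ meets $T$ in more than a point, so $\mathcal Y=\{T\}$ and $S$ is a point. Assume $\mathcal Y\neq\{T\}$ and let $S_0\subseteq S$ be the minimal subtree. Along a path in $S_0$, consecutive members $Y,Y'$ share the point of $V_1$ between them; hence the union of the members along a path is a subtree of $T$. It follows that the union of all members in $S_0$ is an invariant subtree, so it equals $T$. Let $Y\in\mathcal Y$, let $[b,c]\subseteq Y$ be an arc, and choose members $Y_b\ni b$ and $Y_c\ni c$ in $S_0$. The finitely many members along the path from $Y_b$ to $Y_c$ cover $[b,c]$, so one of them meets $[b,c]$ in an arc. That member meets $Y$ in more than a point, so it equals $Y$, and $Y\in S_0$. A point of $V_1$ is the middle vertex of a path of length two between members of $\mathcal Y$, so it lies in $S_0$. Thus $S=S_0$.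

\emph{Step 2: no member is simplicial.} Every arc $I$ of $T$ has a branch point of $T$ in its interior. To see this, let $y$ be the midpoint of $I$ and let $2\varepsilon$ be its length. Since $T$ has a branch point and orbits are dense, there is a branch point $b$ with $d(y,b)<\varepsilon$. If $b\notin I$, its closest point $b'$ in $I$ lies on $[y,b]$, so it is an interior point of $I$, and it has two directions along $I$ and a third toward $b$.

Suppose $Y$ is simplicial. The $F_Y$-orbits in $V_1\cap Y$ correspond to $F_Y$-orbits of edges of $S$ at $Y$, so they are finite in number by Step 1. An element of $F_Y$ that takes a point of an open edge of $Y$ to a point of the same open edge preserves that edge and acts on it as the identity or the reflection; so each orbit meets an open edge in at most two points. Hence an open edge of $Y$ contains an arc $I$ disjoint from $V_1$. Let $z\in I$. An arc of $T$ starting at $z$ is covered by finitely many closed subtrees from $\mathcal Y$, so one of them contains an initial subarc. It contains $z\notin V_1$, so it is $Y$. Therefore every direction at $z$ in $T$ meets $Y$, and $z$ has exactly two directions. So $I$ contains no branch point of $T$, a contradiction.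

\emph{Step 3: no member is axial.} If $Y$ is a line, $F_Y$ acts faithfully on it because arc stabilizers are trivial. It contains no reflection, since $F$ is torsion-free. So $F_Y$ embeds in the group of translations; it is abelian, hence cyclic, and its orbits are discrete. This contradicts density.

\emph{Step 4: if $Y\in\mathcal Y$ and $K\le F_Y$ fixes a point of $Y$, then $K$ is cyclic.} By Steps 2 and 3, $Y$ is of Seifert type. The kernel $N_Y$ fixes an arc, so it is trivial and $F_Y$ is the fundamental group of a compact $2$-orbifold. If $F_Y$ is cyclic there is nothing to prove, so let $F_Y$ be free of rank at least $2$. In a $2$-orbifold with infinite fundamental group the local groups inject; as $F_Y$ is torsion-free, the orbifold is a compact surface $\Sigma$. The fundamental group of a closed surface is not free of rank at least $2$, so $\partial\Sigma\ne\emptyset$ and $\chi(\Sigma)=1-\operatorname{rank}F_Y<0$. The interior of $\Sigma$ carries a complete hyperbolic metric of finite area, with one cusp for each boundary component. This identifies $F_Y$ with a discrete group of isometries of $\mathbb H^2$ in which nontrivial peripheral elements are parabolic elements of $\mathrm{PSL}_2(\mathbb R)$. By the fact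 recalled above, all nontrivial elements of $K$ are of this kind. Suppose two of them have different fixed points. After conjugation these are $\infty$ and $0$, and the elements are represented by
\[
g_1=\begin{pmatrix}1&s\\0&1\end{pmatrix},\qquad g_2=\begin{pmatrix}1&0\\t&1\end{pmatrix},\qquad st\neq0 .
\]
Then $\operatorname{tr}(g_1^{\pm1}g_2)=2\pm st$, and for one choice of sign $g_1^{\pm1}g_2\in K$ has trace greater than $2$ and is hyperbolic, a contradiction. So after conjugation $K$ is a discrete group of translations $z\mapsto z+s$, $s\in\mathbb R$, and is cyclic.

\emph{Step 5: conclusion.} The point $x_0$ lies in some member of $\mathcal Y$. If it lay in a unique member $Y$, then $H$ would preserve $Y$ and be cyclic by Step 4. So $x_0\in V_1$, $\mathcal Y\neq\{T\}$, and $x_0$ is a vertex of $S$ with stabilizer $H$. The stabilizer of an edge $(Y,x)$ is the stabilizer of $x$ in $F_Y$, which is cyclic by Step 4. If some edge stabilizer is trivial, Lemma~\ref{lem:collapse} puts $H$ in a proper free factor, a contradiction. Otherwise Lemma~\ref{lem:cyclic} gives a vertex $v$ and $F_v=G_1*G_2$. If $v\in V_0$, then $x_0\notin Fv$, so $H$ lies in a proper free factor, a contradiction. If $v\in V_1$, then $F_v$ fixes a point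 of $T$, so $G_1\neq1$ consists of elliptic elements and lies in a proper free factor, contradicting \eqref{eq:star}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The tree $T$ is nontrivial, has dense orbits by Proposition~\ref{prop:denseorbits}, and has cyclic point stabilizers by Proposition~\ref{prop:cyclicstab}. By Proposition~\ref{prop:fibers}, $L(T)\neq\emptyset$ and $\{\eta:(\xi,\eta)\in L(T)\}$ is countable for every $\xi\in\partial F$. Corollary~\ref{cor:countable} gives both conclusions.
\end{proof}

\section{Arbitrary trees: critical exponents of point stabilizers}\label{sec:general}

We prove Theorem~\ref{thm:general}. Let $T\in\overline{\mathrm{cv}_r}$ with $L=L(T)\neq\emptyset$. The finiteness of $k$ and of the ranks of the $H_i$ is Theorem~\ref{thm:GL} when $T$ is nontrivial; when $T$ is a point, $k=1$ and $H_1=F$. Two features are new. The map $Q$ exists only for dense orbits, so we decompose $L$ along the pieces of Theorem~\ref{thm:levitt}. And measures of positive entropy now exist; we show that they live on the leaves carried by the $H_i$ and bound their contribution by pressure.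

\subsection{Decomposing $L(T)$}

If $T$ is a point or has dense orbits, let $S=\{v\}$ be a point, $F_v=F$ and $T_v=T$. Otherwise let $S$, $\pi$ and $T_v$ be as in Theorem~\ref{thm:levitt}. In all cases $S/F$ is finite, and the groups $F_v$ are finitely generated because edge stabilizers are cyclic. If $x\in T_v$ and $gx=x$, then $gv=v$ by equivariance of $\pi$; thus $\operatorname{Stab}_{F_v}(x)=\operatorname{Stab}_F(x)$.

\begin{lemma}\label{lem:pieces}
If $T_v$ is not a point, then $F_v$ has rank at least $2$ and fixes no point of $T_v$, and its minimal subtree $T_v^{\min}\subseteq T_v$ is a nontrivial tree with dense orbits in the closure of the Outer space $\mathrm{cv}(F_v)$ of $F_v$.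
\end{lemma}

\begin{proof}
Every $F_v$-orbit is dense in the nondegenerate tree $T_v$. A fixed point is not dense, so $F_v$ fixes no point and contains a hyperbolic element. If $F_v$ were cyclic, the orbit of a point on the axis of a generator would be closed and discrete, hence not dense. The orbit of a point of $T_v^{\min}$ is dense in $T_v$ and contained in $T_v^{\min}$, so $T_v^{\min}$ has dense orbits.

Let $R_n\in\mathrm{cv}_r$ converge to $T$. The minimal $F_v$-subtrees of the $R_n$ lie in $\mathrm{cv}(F_v)$, and their length functions converge to the restriction of $\|\cdot\|_T$ to $F_v$, which is the length function of $T_v^{\min}$. It is a standard fact that a minimal action with no fixed point, no invariant line and no fixed end is determined among minimal actions by its length function, so it suffices to exclude the last two possibilities. An invariant line would be fixed pointwise by the noncyclic group $F_v''$. If an end were fixed, every element of $[F_v,F_v]$ would fix a ray toward it, and two noncommuting such elements would fix a common subray. Both contradict Theorem~\ref{thm:verysmall} for $T$.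
\end{proof}

For a vertex $v$ of $S$ and $\varepsilon>0$ let $A_v(\varepsilon)=\{(g^{-\infty},g^\infty):1\neq g\in F_v,\ \|g\|_T<\varepsilon\}$ and $L_v=\bigcap_{\varepsilon>0}\overline{A_v(\varepsilon)}\subseteq\partial^2F_v$. If $T_v$ is not a point, $L_v$ is the dual lamination of the $F_v$-tree $T_v^{\min}$. If $T_v$ is a point, $L_v=\partial^2F_v$ by Lemma~\ref{lem:dense}.

\begin{lemma}\label{lem:union}
$L=\bigcup_vL_v$.
\end{lemma}

\begin{proof}
If $S$ is a point this is the definition. Otherwise let $\varepsilon_0>0$ be the least length of an edge of $S$. If $\|g\|_T<\varepsilon_0$, then $\|g\|_S<\varepsilon_0$, so $g$ is elliptic in $S$, and it fixes a vertex because there are no inversions. Hence for $\varepsilon\le\varepsilon_0$ the set $A(\varepsilon)$ whose closure appears in the definition of $L(T)$ equals $\bigcup_vA_v(\varepsilon)$. The issue is to exchange this infinite union with the closure and with the intersection over $\varepsilon$. Fix $R\in\mathrm{cv}_r$ and an edge $f$. By Lemma~\ref{lem:locfin}, applied to representatives of the finitely many orbits of vertices with nontrivial stabilizer, the set $V_f$ of vertices $v$ such that $U_f$ meets $\partial^2F_v$ is finite. Since $U_f$ is open,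
\[
U_f\cap\overline{A(\varepsilon)}=U_f\cap\overline{\textstyle\bigcup_{v\in V_f}A_v(\varepsilon)}=\bigcup_{v\in V_f}U_f\cap\overline{A_v(\varepsilon)} .
\]
A point that lies in the right side for all $\varepsilon$ lies in the term of one fixed $v$ for arbitrarily small $\varepsilon$, hence for all $\varepsilon$, as the sets decrease with $\varepsilon$. So $U_f\cap L=\bigcup_vU_f\cap L_v$, and the sets $U_f$ cover $\partial^2F$.
\end{proof}

Let $\Lambda_i=F\cdot\partial^2H_i$, a lamination by Lemma~\ref{lem:locfin}, and let $L^0=\Lambda_1\cup\dots\cup\Lambda_k$. Thus $L^0$ is the union of the sets $\partial^2K$ over all noncyclic point stabilizers $K$ of $T$. Elements of $K$ have translation length $0$, so $L^0\subseteq L$ by Lemma~\ref{lem:dense}. For each $v$ with $T_v$ not a point, apply Proposition~\ref{prop:fibers} to the action of $F_v$ on $T_v^{\min}$, which is permitted by Lemma~\ref{lem:pieces}; it yields a countable set $D_v\subseteq\partial F_v$. Let $D$ be the union of these sets. It is countable because $S$ has countably many vertices.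

\begin{lemma}\label{lem:hyp}
For every $\xi\notin D$ the set $\{\eta:(\xi,\eta)\in L\setminus L^0\}$ is countable.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:union} it suffices to show that $\{\eta:(\xi,\eta)\in L_v\setminus L^0\}$ is countable for each $v$. If $T_v$ is a point, $F_v$ is its stabilizer. Then either $F_v$ is noncyclic and $L_v=\partial^2F_v\subseteq L^0$, or $L_v$ has at most two elements. If $T_v$ is not a point, then $\xi\notin D_v$, so all but countably many $\eta$ with $(\xi,\eta)\in L_v$ satisfy $(\xi,\eta)\in\partial^2\operatorname{Stab}_{F_v}(x)$ for some $x\in T_v^{\min}$ with noncyclic stabilizer. As $\operatorname{Stab}_{F_v}(x)=\operatorname{Stab}_F(x)$, such pairs lie in $L^0$.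
\end{proof}

\subsection{Upper bounds}

Fix $R$, $o$ and $a$, and put $\Omega=\Omega_L$, $\Omega_i=\Omega_{\Lambda_i}$ and $\delta=\delta_R$. Since $\ell(w)\ge n\ell_{\min}$ for a word with $n$ letters, the pressure of any nonempty subshift $\Omega'$ satisfies
\begin{equation}\label{eq:slope}
P_{\Omega'}(s)\le P_{\Omega'}(s')-(s-s')\ell_{\min}\qquad(s>s'\ge0).
\end{equation}

\emph{If $s'>\delta_R(H_i)$, then $P_{\Omega_i}(s')\le0$.} A leaf of $\Lambda_i$ is a translate of a pair in $\partial^2H_i$, and translation does not change the projection to $\Gamma$. So every word $w$ of $\Omega_i$ is read along a segment of $R_{H_i}$. Let $V$ be a finite set of representatives of the $H_i$-orbits of vertices of $R_{H_i}$, contained in the ball of radius $\rho_0$ about $o$. After translating by an element of $H_i$, the segment runs from $z$ to $gz'$ with $z,z'\in V$ and $g\in H_i$. The triple $(z,z',g)$ determines $w$, and $\ell(w)=d(z,gz')\ge d(o,go)-2\rho_0$. Therefore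
\[
\sum_{n\ge1}Z_n(\Omega_i,s')\le(\#V)^2e^{2s'\rho_0}\sum_{g\in H_i}e^{-s'd(o,go)}<\infty .
\]
Thus $Z_n(\Omega_i,s')$ is bounded and $P_{\Omega_i}(s')\le0$.

\emph{If $s>\delta$, then $P_\Omega(s)<0$.} Choose $s'$ with $\delta<s'<s$ and let $\mu$ be an ergodic measure on $\Omega$. If $h(\mu)=0$, then $h(\mu)-s\int\ell(\omega_0)\,d\mu\le-s\ell_{\min}\le-(s-s')\ell_{\min}$. If $h(\mu)>0$, then Lemma~\ref{lem:hyp}, Proposition~\ref{prop:engine} and the last assertion of Lemma~\ref{lem:coding} give $\mu(\Omega_1\cup\dots\cup\Omega_k)=1$. The sets $\Omega_i$ are shift-invariant, so $\mu(\Omega_i)=1$ for some $i$ by ergodicity. By \eqref{eq:var} for $\Omega_i$ and by \eqref{eq:slope},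
\[
h(\mu)-s\int\ell(\omega_0)\,d\mu\le P_{\Omega_i}(s)\le P_{\Omega_i}(s')-(s-s')\ell_{\min}\le-(s-s')\ell_{\min}.
\]
By \eqref{eq:var} for $\Omega$, we get $P_\Omega(s)\le-(s-s')\ell_{\min}<0$.

Consequently $\sum_nZ_n(\Omega,s)<\infty$ for every $s>\delta$, and Lemma~\ref{lem:cover} gives
\[
\dim_{\mathrm{Haus}}\mathcal E_L\le\dim_{\mathrm{pack}}\mathcal E_L\le\delta/\log a .
\]
For $R=R_{\mathcal B}$ let $h=\lim_n\frac1n\log p_L(n)$. Here $Z_n(\Omega,s)=p_L(n)e^{-sn}$, so $P_\Omega(s)=h-s$. This is negative for all $s>\delta_{R_{\mathcal B}}$, so $h\le\delta_{R_{\mathcal B}}$.

\subsection{Lower bounds and the equivalences}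

If $k=0$ then $\delta_R=0$ and there is nothing to prove. Let $k\geq1$. Since $\partial^2H_i\subseteq L$ and $\partial H_i$ has more than one point, $\partial H_i\subseteq\mathcal E_L$. The group $H_i$ acts cocompactly on the convex hull $R_{H_i}$ of its limit set, so its action on $R$ is convex cocompact, and by Coornaert's theorem \cite{Coornaert}
\[
\dim_{\mathrm{Haus}}(\partial H_i,d_{o,a})=\delta_R(H_i)/\log a .
\]
All $a>1$ are covered: $d_{o,b}=d_{o,a}^{\,\log b/\log a}$, and raising a metric to the power $\tau$ divides Hausdorff dimension by $\tau$, so the formula for one parameter implies it for all. Hence $\dim_{\mathrm{Haus}}\mathcal E_L\ge\delta_R/\log a$, which proves the dimension formula. For $R=R_{\mathcal B}$ the series $\sum_np_L(n)e^{-sn}$ converges for $s>h$, so Lemma~\ref{lem:cover} gives $\dim_{\mathrm{Haus}}\mathcal E_L\le h/\log a$. Together with the lower bound this yields $h\ge\delta_{R_{\mathcal B}}$, and so $h=\delta_{R_{\mathcal B}}$.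

Finally, $\delta_R(H_i)>0$. Let $g_1,g_2\in H_i$ freely generate a subgroup of rank $2$, and let $M=\max_jd(o,g_jo)$. The $2^n$ positive words with $n$ letters in $g_1,g_2$ are distinct elements that move $o$ by at most $nM$, so the series defining $\delta_R(H_i)$ dominates $\sum_n2^ne^{-snM}$, which diverges for $s\le(\log2)/M$. Thus $\delta_R=0$ if and only if $k=0$, for every $R$. By the two formulas, each of the three properties in Theorem~\ref{thm:general} is equivalent to $k=0$. This completes the proof. \qed

\begin{thebibliography}{99}

\bibitem{CohenLustig} Cohen and Lustig, Topology (1995).

\bibitem{Coornaert} Coornaert, Pacific J. Math. (1993).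

\bibitem{CoulboisHilion} Coulbois and Hilion, \emph{Rips induction: index of the dual lamination of an $\mathbb R$-tree}, Groups Geom. Dyn. (2014).

\bibitem{CHL} Coulbois, Hilion and Lustig, \emph{$\mathbb R$-trees and laminations for free groups II}, J. London Math. Soc. (2008).

\bibitem{GaboriauLevitt} Gaboriau and Levitt, Ann. Sci. ENS (1995).

\bibitem{Guirardel04} Guirardel, Geom. Topol. (2004).

\bibitem{Guirardel08} Guirardel, \emph{Actions of finitely generated groups on $\mathbb R$-trees}, Ann. Inst. Fourier (2008).

\bibitem{Kapovich} Ilya Kapovich, \emph{On the Hausdorff dimension and attracting laminations for fully irreducible automorphisms of free groups}, arXiv:2410.02058 (2024).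

\bibitem{Levitt} Levitt, Comment. Math. Helv. (1994).

\bibitem{LevittLustig} Levitt and Lustig, J. Inst. Math. Jussieu (2003).

\end{thebibliography}
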